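# A perfect matching at $\tfrac34 n\log n$ in the random König graph process

## 1. Rejecting half of the pairs: $n\log n$ as a first guess

A *matching* in a graph is a set of disjoint edges, and a *vertex cover* is a set of vertices meeting every edge. A cover needs one vertex for each edge of a matching, so every cover is at least as large as every matching. A graph has the **König property** if equality can be reached, that is, if the maximum size $\nu$ of a matching equals the minimum size of a cover. Bipartite graphs have it (König's theorem). A triangle does not: its matchings have one edge and its covers need two vertices. A triangle with a pendant edge has the property again, since both numbers are $2$.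

Now offer the $N=\binom n2$ pairs of an $n$-element vertex set, $n$ even, in uniformly random order $e_1,\dots,e_N$, starting from the empty graph $G_0$. When $e_{m+1}$ is offered, add it if $G_m\cup\{e_{m+1}\}$ is still König, and throw it away forever if not. After how many offers does $G_m$ contain a perfect matching? The question is from Nina Kamčev, Michael Krivelevich, Natasha Morrison, Benny Sudakov, "The König Graph Process", arXiv:1906.04806 (2019).

Here is the answer that one would first guess. A perfect matching is impossible while there is an isolated vertex, so let us find out when the isolated vertices disappear. The graph always has a cover of size $\nu\le n/2$, hence an independent set of size at least $n/2$. Suppose that, after a while, this independent half is essentially fixed. An isolated vertex $v$ is never used by a minimum cover, so it is on the independent side. Pairs from $v$ to the other side keep the cover and are accepted; pairs from $v$ to its own side look hopeless. So $v$ accepts about half of its offers. After $m$ offers, $v$ has received about $2m/n$ of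 them, and if each is accepted with probability $\alpha$, then $v$ is still isolated with probability about $e^{-2\alpha m/n}$. The expected number of isolated vertices passes $1$ at
$$m\approx\frac1{2\alpha}\,n\log n .$$
With $\alpha=\frac12$ this gives the guess: $n\log n$, at the very moment when the last isolated vertex disappears.

**Two and four vertices.** For $n=2$ the only pair is accepted. For $n=4$ the graphs without the König property are the triangle plus an isolated vertex, and $K_4$. The second pair is disjoint from the first with probability $\frac15$, and then we are done at $m=2$. Otherwise we have a path $abc$ and an isolated vertex $d$. Of the four remaining pairs, $ad$ and $cd$ give a perfect matching, $ac$ is rejected (triangle), and $bd$ gives a star. From the star, each of the three remaining pairs gives a perfect matching. If $ac$ was rejected, then $ad,bd,cd$ remain: $ad$ and $cd$ finish, and $bd$ gives the star, which the next pair finishes. If $\tau$ is the number of offers needed, then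
$$\Pr(\tau=2)=\tfrac15,\quad \Pr(\tau=3)=\tfrac45\cdot\tfrac12=\tfrac25,\quad \Pr(\tau=4)=\tfrac45\big(\tfrac14+\tfrac14\cdot\tfrac23\big)=\tfrac13,\quad \Pr(\tau=5)=\tfrac45\cdot\tfrac14\cdot\tfrac13=\tfrac1{15}.$$
Two things disagree with the guess. For the path $abc$ the independent side is $\{a,c,d\}$, and yet the isolated vertex $d$ accepts *every* pair, including those to $a$ and $c$. And when the path becomes a star, the last isolated vertex disappears without a perfect matching.

**Six vertices.** Let $G$ be the triangle $abc$ with a pendant edge $bd$, plus two isolated vertices $v,w$. It can arise: the order $ab,bc,bd,ac$ passes through König graphs only. Here $\nu=2$, and the minimum covers are $\{a,b\}$ and $\{b,c\}$. The pair $vd$ is rejected: $G+vd$ has $\nu=2$, because only five vertices are not isolated, but two vertices are needed for the triangle, and neither $\{a,b\}$, $\{b,c\}$ nor $\{a,c\}$ covers both $bd$ and $dv$. The pairs $va,vb,vc,vw$ are accepted. So far $v$ behaves as in the guess, except for the pair $vw$.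

Now let $w$ receive the edge $wa$ first, and put $G'=G+wa$. Again $\nu=2$; the unique minimum cover is $\{a,b\}$, and the independent side is $\{c,d,v,w\}$. But now $v$ accepts all five pairs. For instance $wa,bc$ is a maximum matching missing both $v$ and $d$, so adding $vd$ raises the matching number to $3$, and $\{a,b,v\}$ covers. *The same pair $vd$ is rejected by $G$ and accepted by $G'$.*

So a pair inside the independent side is not hopeless if some maximum matching misses both of its ends, and whether this happens can change when one other isolated vertex is used up. In $G$ there are two isolated vertices, in $G'$ one. That parity is what decides the answer.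

## 2. The sharp threshold and its refinements

"W.h.p." means with probability tending to $1$ as $n\to\infty$. Let $\tau$ be the first $m$ for which $G_m$ has a perfect matching; edges are only added, so $G_m$ has one for every $m\ge\tau$.

**Theorem 1.** For even $n\to\infty$, $\tau=(\frac34+o(1))\,n\log n$ w.h.p. That is, for every fixed $\varepsilon'>0$, w.h.p. $G_m$ has no perfect matching for all $m\le(1-\varepsilon')\frac34n\log n$ and has one for all $(1+\varepsilon')\frac34n\log n\le m\le N$. So there is a sharp threshold, at $m^*(n)=\frac34n\log n$.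

**Theorem 2.** Let $k(m)$ be the number of isolated vertices of $G_m$, and $\tau_{iso}=\min\{m:k(m)=0\}\le\tau$ ($n$ even in (a), (b)).

(a) For fixed $c\in(0,\frac34)$: $k(\lfloor cn\log n\rfloor)=n^{1-4c/3+o(1)}$ w.h.p.

(b) $\tau-\tau_{iso}$ converges in distribution to $L$, where $\Pr(L=0)=\frac12$ and $\Pr(L=j)=\frac18(\frac34)^{j-1}$ for $j\ge1$.

(c) For odd $n$ the same sharp threshold $\frac34n\log n$ holds for a matching of size $(n-1)/2$.

The proof uses the following textbook facts: the Gallai–Edmonds theorem, the bounds of Chernoff, Chebyshev and Markov, Gronwall's inequality, Doob's maximal inequality, and the exponential martingale of a counting process with bounded intensity.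

## 3. Which pairs are accepted: minimum covers and missed vertices

The aim here is an exact acceptance rule. Let $G$ be a König graph on $n$ vertices with matching number $\nu$, and let $d=n-2\nu$ be the number of vertices missed by each maximum matching. For a matching $M$ and a vertex $x$ covered by it, $M(x)$ is the partner of $x$.

**Fact 3.1.** A minimum cover contains exactly one end of each edge of any maximum matching, and no vertex missed by it.

Indeed a minimum cover has $\nu$ vertices and meets each of the $\nu$ disjoint matching edges.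

**Definition.** $Z$ is the set of vertices in no minimum cover. $D$ is the set of vertices missed by some maximum matching. A pair $xy$ is *jointly missable* (j.m.) if some maximum matching misses both $x$ and $y$.

By Fact 3.1, $D\subseteq Z$. If $C$ is any minimum cover, then $Z\subseteq V\setminus C$. Hence $Z$ and $D$ are independent sets, and
$$|Z|\le n-\nu=\frac{n+d}2 .$$
A j.m. pair lies inside $D$, so it is a non-edge inside $Z$.

*Example.* In the graph $G$ of Section 1, $Z=\{d,v,w\}$ and $D=\{v,w\}$ (the only maximum matching is $ac,bd$), and $vw$ is the only j.m. pair. In $G'$, $Z=D=\{c,d,v,w\}$: the vertices $w,c,d$ are missed by $\{ac,bd\}$, $\{wa,bd\}$, $\{wa,bc\}$ respectively. The j.m. pairs are $vw,vc,vd$.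

**Fact 3.2.** A non-edge $xy$ is accepted iff $x\notin Z$ or $y\notin Z$ or $xy$ is j.m. It raises $\nu$ (we call this an *augmentation*) iff it is j.m.

*Proof.* $\nu(G+xy)=\nu+1$ iff some matching of size $\nu$ avoids both $x$ and $y$, i.e. iff $xy$ is j.m. In that case the minimum cover of $G+xy$ has at least $\nu+1$ vertices, and at most $\nu+1$, since we may add $x$ to a minimum cover of $G$. So $xy$ is accepted. If $xy$ is not j.m., then $\nu(G+xy)=\nu$, and $G+xy$ is König iff it has a cover of size $\nu$, i.e. iff some minimum cover of $G$ meets $\{x,y\}$, i.e. iff $x\notin Z$ or $y\notin Z$. $\square$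

**Fact 3.3 (Gallai–Edmonds, in the case where $D$ is independent).** Let $A=N(D)$. Every maximum matching matches $A$ into $D$, and every nonempty $A''\subseteq A$ has at least $|A''|+1$ neighbors in $D$.

The general theorem says that $A=N(D)\setminus D$ is matched into distinct components of $G[D]$ and that nonempty subsets $A''$ of $A$ see at least $|A''|+1$ such components. Here the components are single vertices. Let $\Gamma=G[D,A]$ be the bipartite graph of the edges between $D$ and $A$, and let $K$ be a component of it. Each $a\in A$ has a neighbor in $D$, so $K\cap D\ne\emptyset$. As $N(D)=A$, we get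
$$N_G(K\cap D)=K\cap A,\qquad |K\cap A|<|K\cap D|.$$
For the inequality use $A''=K\cap A$ if this is nonempty; if it is empty, $K$ is a single isolated vertex of $G$.

## 4. Parity of the number of isolated vertices and the mean rate $\frac23$

Let $v$ be isolated. Every matching misses $v$, so $v\in D\subseteq Z$, and $vw$ is j.m. iff $w\in D\setminus\{v\}$. By Fact 3.2, $v$ accepts exactly the pairs to $V\setminus Z$ and to $D\setminus\{v\}$, so up to lower-order terms the fraction of accepted pairs is
$$\alpha=\frac{n-|Z|+|D|}n .$$
The natural first approach is to show that $|Z|$ and $|D|$ settle and to solve $\dot k=-\alpha k$ for the number $k$ of isolated vertices. The first half works: we prove $|Z|\approx n/2$ in Section 6. The approach stops at $|D|$, which does not settle. We shall see that either $D$ consists of little more than the isolated vertices, and then $\alpha\approx\frac12$, or $|D|\approx n/2$, and then $\alpha\approx1$. Both situations recur until the end.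

What saves the computation is parity. Suppose we may ignore all small obstacles except isolated vertices. Let $g=d-k$ be the number of non-isolated vertices missed by a maximum matching. If $g=0$, then $D$ is the set of isolated vertices. If $g\ge1$, then $D$ is large. If $g\ge2$, a positive fraction of all pairs is j.m., so an augmentation comes almost at once. So $g\in\{0,1\}$ nearly always. For even $n$, $d=n-2\nu$ is even, so $g$ is the parity of $k$. Each isolated vertex then disappears at rate $\frac12$ when $k$ is even and at rate $1$ when $k$ is odd (with time scaled so that $v$ receives one offer per unit of time). The parity flips each time an isolated vertex disappears; the even phases last about $2/k$ and the odd phases about $1/k$. Two thirds of the time is even, and the mean rate is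
$$\tfrac23\cdot\tfrac12+\tfrac13\cdot1=\tfrac23 .$$
Then $k\approx ne^{-2t/3}$ reaches $1$ at $t=\frac32\log n$, that is, at $m\approx\frac n2t=\frac34n\log n$.

Three things have to be proved: $|Z|\approx n/2$; the dichotomy for $D$; and that obstacles other than isolated vertices, such as two leaves with a common neighbor, are too few to spoil the parity count.

## 5. Exponential clocks and three bounds for counting processes

**Continuous time.** Give each pair an independent exponential arrival time with rate $1/n$. Let $H_t$ be the set of pairs arrived (*seen*) by time $t$. The order of arrival is uniformly random, so we run the process in this order and put $G_t:=G_{|H_t|}\subseteq H_t$. Let $\mathcal F_t$ be the natural filtration; given $\mathcal F_t$, each unseen pair arrives at rate $1/n$. For fixed $c\in(0,2]$, $|H_{c\log n}|$ is binomial with mean $\binom n2(1-e^{-c\log n/n})=(\frac c2+o(1))n\log n$, so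
$$|H_{c\log n}|=\big(\tfrac c2+o(1)\big)n\log n\quad\text{w.h.p.}\tag{1}$$
Since $|H_t|$ is monotone in $t$, Theorem 1 says that a perfect matching appears at time $(\frac32+o(1))\log n$. We stop at $T=2\log n$.

**Lemma 5.1.** Let $\mathcal U_t$ be an adapted piecewise constant random set of unseen pairs. Let $N_t$ count the arrivals, up to time $t$, of pairs that belong to $\mathcal U$ just before their arrival, and let $\Lambda_t=\int_0^t|\mathcal U_s|/n\,ds$. Then:

(P1) $\Pr(\exists t:N_t\le a,\ \Lambda_t\ge b)\le e^{a-b/2}$.

(P2) $\Pr(\exists t:\Lambda_t\le b,\ |N_t-\Lambda_t|\ge a)\le2\exp(-\min(a^2/4b,\,a/2))$.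

(P3) $\mathbb E\big[1[N_t=0]\,e^{\Lambda_t}\big]\le1$.

*Proof.* $N$ is a counting process with bounded intensity $|\mathcal U_t|/n$, so for every real $\vartheta$, $\exp(\vartheta N_t-(e^\vartheta-1)\Lambda_t)$ is a martingale of mean $1$. By Doob's inequality it ever reaches a level $x$ with probability at most $1/x$.

(P1): take $\vartheta=-1$. On the event, the exponent is $-N_t+(1-e^{-1})\Lambda_t\ge-a+b/2$, as $1-e^{-1}\ge\frac12$.

(P2): for $0<\vartheta\le1$ we have $e^{\vartheta}-1-\vartheta\le\vartheta^2$ and $e^{-\vartheta}-1+\vartheta\le\vartheta^2$. If $N_t-\Lambda_t\ge a$ and $\Lambda_t\le b$, then $\vartheta N_t-(e^\vartheta-1)\Lambda_t=\vartheta(N_t-\Lambda_t)-(e^\vartheta-1-\vartheta)\Lambda_t\ge\vartheta a-\vartheta^2b$. If $\Lambda_t-N_t\ge a$, the same bound holds for the exponent with $-\vartheta$. So one of two martingales reaches $e^{\vartheta a-\vartheta^2b}$. Take $\vartheta=\min(1,a/2b)$: if $a\le2b$ the exponent is $a^2/4b$; otherwise it is $a-b\ge a/2$.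

(P3): let $\vartheta\to-\infty$ in $\mathbb E\exp(\vartheta N_t+(1-e^\vartheta)\Lambda_t)=1$ and use Fatou's lemma. $\square$

We shall use two variants. If $\mathcal U=\emptyset$ before a stopping time $\varsigma$ and after another stopping time, the bounds apply to the process started at $\varsigma$, conditionally on $\mathcal F_\varsigma$, with $\mathcal F_\varsigma$-measurable $a,b$. And the bounds hold in a filtration enlarged at time $0$ by the arrival times of a fixed set of pairs, as long as $\mathcal U$ avoids these pairs: the other arrival times are independent of them.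

**Constants and notation.** $\eta,\delta,\varepsilon>0$ are fixed, sufficiently small, all at most $10^{-3}$, and $n$ is large in terms of them. The constants in $O(\eta),O(\delta),O(\varepsilon)$ and $C$ are absolute. Let
$$t_0=(\log n)^{3/4},\qquad t_1=\delta\log n,\qquad t_2=2\delta\log n,\qquad K_0=8/\delta .$$
A subscript $t$ refers to $G_t$. $\mathrm{Iso}_t$ is the set of isolated vertices and $k_t=|\mathrm{Iso}_t|$. Note that $d_t$ is non-increasing and has the parity of $n$.

**Degrees.** W.h.p. $H_T$ has maximum degree at most $20\log n$: degrees are binomial with mean at most $2\log n$, and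
$$\Pr(\deg>20\log n)\le(e\cdot2\log n/20\log n)^{20\log n}=(e/10)^{20\log n}=o(n^{-1}).$$
Then at most $10n\log n$ pairs are seen by time $T$.

## 6. Half of the vertices lie in no minimum cover

**Lemma 6.1.** W.h.p. $d_t\le n(\log n)^{-1/3}$ for all $t\ge t_0$. Hence $|Z_t|\le\frac{n+d_t}2\le(\frac12+o(1))n$ for $t\ge t_0$.

*Proof.* Let $x=(\log n)^{-1/3}$. While $d_t\ge xn$, all pairs inside the set missed by one maximum matching are j.m. There are about $x^2n^2/2$ or more of them, and at most $10n\log n$ pairs have been seen, so at least $x^2n^2/3$ are unseen. Hence augmentations have rate at least $x^2n/3$. If $d_{t_0}\ge xn$, this holds up to $t_0$, and the integrated intensity is at least $\frac{x^2n}3t_0=\frac n3(\log n)^{1/12}$. But there are never more than $n/2$ augmentations. By (P1) with $a=n/2$, $b=\frac n3(\log n)^{1/12}$, this has probability $o(1)$. $\square$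

**Lemma 6.2.** W.h.p. $(\frac12-\eta)n\le|Z_t|\le(\frac12+\eta)n$ for all $t\in[t_1,T]$.

The upper bound is Lemma 6.1. For the lower bound put $\mu=\eta/8$. The idea: a minimum cover at time $t$ leaves an independent set $I$ with about $n^2/8$ pairs inside, and nearly all pairs that should have arrived there were rejected. Rejection needs both ends in $Z_s$, so $I$ was nearly equal to $Z_s$ for most earlier times $s$. This makes any two minimum covers close, and then few vertices can belong to some but not all of them.

**Step 1: uniform counts.** We control arrivals and rejections for all relevant families at once. Let $F$ range over the families "pairs inside $I$" with $|I|\ge n/2$ and "pairs between disjoint $Y,J'$" with $|Y||J'|\ge\eta n^2/4$. There are at most $2^n+3^n\le2\cdot4^n$ of them.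

(B1) *W.h.p. $|H_t\cap F|\ge(1-o(1))|F|t/n$ for all $F$ and all $t\in[t_1,T]$.* For integer $t\in[t_1-1,T]$ the mean of $|H_t\cap F|$ is $(1-o(1))|F|t/n=\Omega(n\log n)$, and the Chernoff bound gives relative error $(\log n)^{-1/4}$ with failure probability $e^{-\Omega(n\sqrt{\log n})}$. Take a union bound over the families and the $O(\log n)$ integers. For other $t$ use $H_t\supseteq H_{\lfloor t\rfloor}$ and $\lfloor t\rfloor/t\to1$.

(B2) *W.h.p., for all $F$ and $t\le T$, the number of rejected pairs of $F$ by time $t$ is at most*
$$\int_0^t\frac1n\#\{\text{pairs of }F\text{ inside }Z_s\}\,ds+n(\log n)^{2/3}.$$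
Let $\mathcal U_s$ be the set of unseen pairs of $F$ that would be rejected at time $s$; by Fact 3.2 they lie inside $Z_s$. Use (P2) with $b=n\log n\ge|F|T/n\ge\Lambda_T$ and $a=n(\log n)^{2/3}$. The failure probability is at most $2e^{-n(\log n)^{1/3}/4}$, which beats the number of families.

**Step 2: $I$ has been close to $Z_s$.** Let $t\in[t_1,T]$, let $C$ be a minimum cover of $G_t$, and $I=V\setminus C$, so $|I|=\frac{n+d_t}2\in[\frac n2,(\frac12+o(1))n]$. There is no $G_t$-edge inside $I$, so all $H_t$-pairs inside $I$ were rejected. By (B1) and (B2),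
$$(1-o(1))\binom{|I|}2\frac tn\le\int_0^t\frac1n\binom{|I\cap Z_s|}2ds+n(\log n)^{2/3},$$
and since $t\ge\delta\log n$ this gives $\int_0^t|I\cap Z_s|^2ds\ge(\frac14-o(1))n^2t$. Let
$$E_I=\{s\le t:|I\cap Z_s|<(\tfrac12-\mu)n\}.$$
As $|I\cap Z_s|\le|I|\le(\frac12+o(1))n$ always, the integral is at most $(\frac14+o(1))n^2t-\big(\frac14-(\frac12-\mu)^2\big)n^2|E_I|$. So $(\mu-\mu^2)|E_I|\le o(t)$, and $|E_I|\le\mu t$. For $s\in[t_0,t]\setminus E_I$,
$$|Z_s\setminus I|=|Z_s|-|Z_s\cap I|\le(\tfrac12+o(1))n-(\tfrac12-\mu)n\le2\mu n .\tag{2}$$
All $o(\cdot)$ are uniform in $t$ and $C$.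

**Step 3: two minimum covers are close.** Let $C'$ be another minimum cover of $G_t$ and $I'=V\setminus C'$. Since $t_0+2\mu t<t$, we can choose $s\in[t_0,t]\setminus(E_I\cup E_{I'})$. By (2) for $I'$,
$$|I\cap I'|\ge|Z_s\cap I|-|Z_s\setminus I'|\ge(\tfrac12-3\mu)n .$$
As $|I|=|I'|\le(\frac12+o(1))n$, we get $|C\setminus C'|=|I'\setminus I|=|I\setminus I'|\le4\mu n$.

**Step 4: few flexible vertices.** Let $Fl$ be the set of vertices in some but not all minimum covers of $G_t$, and $P$ the set of vertices in all of them, so $V=Fl\sqcup P\sqcup Z_t$. Fix a maximum matching $M$ and a minimum cover $C$. If $y\in Fl$ lies in $C_1$ and not in $C_2$, then by Fact 3.1 $M$ covers $y$, and $M(y)\notin C_1$, $M(y)\in C_2$. So $M$ pairs up $Fl$, with exactly one vertex of each pair in $C$, and $F^*:=Fl\cap C$ has size $|Fl|/2$.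

For $y\in F^*$ take a minimum cover $C_y\not\ni y$, and set $Y_y=C\setminus C_y\ni y$, $X_y=C_y\setminus C$. For $y'\in Y_y$ Fact 3.1 gives $M(y')\notin C$ and $M(y')\in C_y$. So $M$ maps $Y_y$ into $X_y$, and as the sizes agree, $X_y=M(Y_y)$. Since $C_y$ is a cover disjoint from $Y_y$, $N(Y_y)\subseteq C_y$, so $N(Y_y)\cap I\subseteq X_y$. By Step 3, $|Y_y|\le4\mu n$. Clearly $Y_y\subseteq F^*$.

Suppose $|F^*|\ge8\mu n$. Take unions of the sets $Y_y$ one at a time until the size first reaches $8\mu n$. This gives $\mathcal Y\subseteq C$ with $8\mu n\le|\mathcal Y|\le12\mu n$ and no $G_t$-edge from $\mathcal Y$ to $J':=I\setminus M(\mathcal Y)$. Moreover $|J'|\ge\frac n2-12\mu n\ge\frac n4$, so $|\mathcal Y||J'|\ge2\mu n^2=\eta n^2/4$, and Step 1 applies to this family. All $H_t$-pairs between $\mathcal Y$ and $J'$ were rejected. For $s\in[t_0,t]\setminus E_I$, $|\mathcal Y\cap Z_s|\le|Z_s\setminus I|\le2\mu n$. By (B1) and (B2),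
$$(1-o(1))\tfrac tn|\mathcal Y||J'|\le(\mu t+t_0)\tfrac1n|\mathcal Y||J'|+2\mu t|J'|+o(nt).$$
Divide by $t|J'|$ and use $|\mathcal Y|\ge8\mu n$: this gives $8\mu(1-\mu-o(1))\le2\mu+o(1)$, a contradiction. So $|Fl|<16\mu n=2\eta n$.

**Step 5: conclusion.** For $p\in P$, $M(p)$ exists and lies in no minimum cover, by Fact 3.1. So $M$ maps $P$ injectively into $Z_t$, $|Z_t|\ge|P|$, and $|Z_t|\ge\frac12(n-|Fl|)\ge(\frac12-\eta)n$. $\square$

**Definition.** $\theta$ is the first time at which the maximum degree of $H$ exceeds $20\log n$, or, for $t\ge t_1$, the bound of Lemma 6.2 fails. It is a stopping time, and $\theta>T$ w.h.p. Put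
$$\alpha_r=\frac{n-|Z_r|+|D_r|}n\in[0,1].$$
For $r\in[t_1,\theta)$ we have $\alpha_r\ge1-|Z_r|/n\ge\frac12-\eta$.

## 7. Traps and their survival

We now bound the small obstacles to a perfect matching.

**Definition.** For disjoint $S,A'$ with $|A'|<|S|$, $(S,A')$ is a *trap at $t$* if every edge of $G_t$ meeting $S$ joins $S$ to $A'$. It is *connected* if the bipartite graph $H_T[S,A']$ is connected.

Then $S$ is independent in $G_t$ and every matching of $G_t$ misses a vertex of $S$. A trap at $t$ is a trap at all earlier times. Connectedness looks into the future ($H_T$) and will never be used as an adapted quantity. *Examples.* An isolated vertex $v$ is the trap $(\{v\},\emptyset)$. For the path $abc$ with isolated $d$, $(\{a,c\},\{b\})$ is a connected trap; the edge $ad$ destroys it and the edge $bd$ does not.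

**Lemma 7.1.** Let $(S,A')$ be a trap at $r\in[t_1,\theta)$, $r\le T$, $s=|S|$. The number of unseen pairs $\{x,w\}$ with $x\in S$, $w\notin A'$ that would be accepted (and so destroy the trap) is at least

(i) $n[\alpha_r+(s-1)(1-|Z_r|/n)]-2s^2-2s-20s\log n$;

(ii) $s\big((\frac12-\eta)n-2s-20\log n\big)$;

(iii) $\frac s2\big((\frac12-\eta)n-|A'|-1\big)-10n\log n$.

For $S=\{v\}$ isolated, the rate at which $v$ receives an accepted edge lies in $[\alpha_r-O(\frac{\log n}n),\alpha_r]$.

*Proof.* Unseen pairs $xw$ with $w\notin Z_r$ are accepted. Before $\theta$ at most $20s\log n$ seen pairs meet $S$, and at most $10n\log n$ pairs are seen in total.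

(ii) There are at least $s(n-|Z_r|-2s)\ge s((\frac12-\eta)n-2s)$ pairs with $x\in S$ and $w\notin Z_r\cup S\cup A'$. Subtract the seen ones.

(iii) Allow also $w\in S$: there are at least $s((\frac12-\eta)n-|A'|-1)$ choices of $(x,w)$ with $w\notin Z_r\cup A'\cup\{x\}$, and each pair is counted at most twice. Subtract all seen pairs.

(i) For $y\in D_r\setminus(S\cup A')$, a maximum matching missing $y$ also misses some $x\in S$, so $xy$ is a j.m. non-edge. This gives at least $|D_r|-2s$ pairs, distinct for distinct $y$, and distinct from the pairs counted in (ii), because $y\in D_r\subseteq Z_r$. Together with the at least $s(n-|Z_r|-2s)$ pairs of (ii), and after subtracting $20s\log n$ seen pairs, there remain at least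
$$|D_r|-2s+s(n-|Z_r|)-2s^2-20s\log n=n\alpha_r+(s-1)(n-|Z_r|)-2s^2-2s-20s\log n .$$
For isolated $v$ we saw in Section 4 that the pairs $vw$ that would be accepted if unseen are exactly those with $w\in V\setminus Z_r$ or $w\in D_r\setminus\{v\}$. Their number is $n\alpha_r-1$, and at most $20\log n$ of them are seen. $\square$

**Survival.** We turn these rates into a bound for expected numbers of traps, weighted by a random exponential. Let $T_0$ be a spanning tree of the complete bipartite graph on $(S,A')$, $a=|A'|$. Enlarge the filtration by the arrival times of $T_0$. The other unseen pairs still arrive at rate $1/n$, and the pairs in Lemma 7.1 are not in $T_0$. Let $\lambda_r\ge0$ be an adapted lower bound for the rate of arrivals destroying the trap, valid for $r\in[t',\theta)$ while the trap is intact. Let $\mathcal U_r$ be the set of destroying pairs of Lemma 7.1 while $t'\le r<\theta$ and the trap is intact, and $\emptyset$ otherwise. On the event that $(S,A')$ is a trap at $u$ and $\theta>u$ we have $N_u=0$ and $\Lambda_u\ge\int_{t'}^u\lambda_r\,dr$. So (P3), conditionally on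 the arrival times of $T_0$, gives
$$\mathbb E\Big[1[T_0\subseteq H_T,\ \text{trap at }u,\ \theta>u]\,e^{\int_{t'}^u\lambda_r\,dr}\Big]\le\Pr(T_0\subseteq H_T)\le\Big(\frac Tn\Big)^{s+a-1}.\tag{3}$$
The graph $K_{s,a}$ has $s^{a-1}a^{s-1}$ spanning trees. For $1\le a<s$, by $\binom ns\le(en/s)^s$,
$$\binom ns\binom na s^{a-1}a^{s-1}\Big(\frac Tn\Big)^{s+a-1}\le\frac{n\,e^{s+a}T^{s+a-1}}{sa}\Big(\frac as\Big)^{s-a}\le n(eT)^{2s}.\tag{4}$$

**Lemma 7.2.** W.h.p. there is no connected trap at $t_2$ (hence at no $t\in[t_2,T]$) with $K_0<|S|<(\frac12-2\eta)n$.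

*Proof.* Let $K_0<s\le\eta n/2$. As $s\ge2$, a connected trap has $a\ge1$ and contains a tree $T_0\subseteq H_T$. By (ii) the destruction rate is at least $s\big((\frac12-2\eta)-o(1)\big)\ge s/3$. By (3) and (4) with $t'=t_1$, $u=t_2$, where $t_2-t_1=\delta\log n$, the expected number of (trap, tree) with $\theta>t_2$ is at most
$$\sum_{s>K_0}s\,n\,(eT)^{2s}n^{-\delta s/3}\to0:$$
the ratio of successive terms tends to $0$, and the first term is at most $n^{1-\delta K_0/3}=n^{-5/3}$ times a power of $\log n$.

Let $\eta n/2<s<(\frac12-2\eta)n$. Then $|A'|+1\le s$, so (iii) gives a count of at least $\frac{\eta n}4\cdot\eta n-10n\log n$, and a rate of at least $\eta^2n/8$. By (P3) each of the at most $3^n$ pairs $(S,A')$ is a trap at $t_2<\theta$ with probability at most $e^{-\eta^2\delta n\log n/8}$. $\square$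

**Definition.** For $u\in[t_2,T]$ let $\mathcal S_u$ be the set of connected traps at $u$ with $2\le|S|\le K_0$, $B_u=|\mathcal S_u|$, $Q'_u=\bigcup_{(S,A')\in\mathcal S_u}S$, and $Q_u=\mathrm{Iso}_u\cup Q'_u$. All of these are decreasing in $u$, and $|Q'_u|\le K_0B_u$. The *grid* is $\{t_2+j\eta:j\ge0\}\cap[t_2,T]$; it has $O_\eta(\log n)$ points.

**Lemma 7.3.** There is $C_2=C_2(\delta)$ such that w.h.p., for all grid points $u$,
$$B_u\le n(\log n)^{C_2}\exp\Big(-\int_{t_1}^u\alpha_r\,dr-(\tfrac12-2\eta)(u-t_1)\Big).$$
Moreover w.h.p. $k_{t_2}\le n^{1-\delta/3}$, $|Q_{t_2}|\le n^{1-\delta/4}$, and $B_u=0$ for $u\ge1.25\log n+\eta$.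

*Proof.* By (i) and $1-|Z_r|/n\ge\frac12-\eta$, for $2\le s\le K_0$ the destruction rate is at least $\alpha_r+\frac12-2\eta$. Each connected trap with $s\ge2$ has $a\ge1$ and some tree $T_0\subseteq H_T$. Sum (3), with (4), over trees, $s\le K_0$ and $a<s$:
$$\mathbb E\Big[B_u\,1[\theta>u]\,e^{\int_{t_1}^u(\alpha_r+\frac12-2\eta)dr}\Big]\le K_0^2\,n(eT)^{2K_0}.$$
Markov's inequality with a factor $(\log n)^2$ at each of the $O_\eta(\log n)$ grid points gives the first claim.

Since $\alpha_r\ge\frac12-\eta$, it follows that $B_u\le n(\log n)^{C_2}e^{-(1-3\eta)(u-t_1)}$ at grid points. At $u=t_2$ this is at most $n^{1-\delta/2}$. At grid points $u\ge1.25\log n$ we have $(1-3\eta)(1.25-\delta)>1.2$, so the bound is less than $1$, and $B_u=0$; by monotonicity $B_u=0$ for all $u\ge1.25\log n+\eta$.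

For an isolated vertex the rate is at least $\frac12-\eta-o(1)\ge0.4$, so by (P3) $\mathbb E[k_{t_2};\theta>t_2]\le n\cdot n^{-0.4\delta}$, and Markov's inequality gives $k_{t_2}\le n^{1-\delta/3}$ w.h.p. Finally $|Q_{t_2}|\le k_{t_2}+K_0B_{t_2}\le n^{1-\delta/4}$. $\square$

So traps of bounded size $s\ge2$ die at rate at least about $\alpha+\frac12$, while isolated vertices die at rate $\alpha$. This extra $\frac12$ is why the parity count will survive.

## 8. Missed vertices outside a small set

From now on we assume $\theta>T$ and the conclusions of Lemmas 6.1, 7.2 and 7.3, which hold w.h.p. Except for (5), this section is deterministic. Let $t_2\le u\le t\le T$; $u$ need not be a grid point.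

**Lemma 8.1.** Let $S\ne\emptyset$ be independent in $G_t$, $|N_{G_t}(S)|<|S|$, and let $G_t[S,N(S)]$ be connected. Then $S$ is a single isolated vertex of $G_t$, or $(S,N(S))\in\mathcal S_u$, or $|S|\ge(\frac12-2\eta)n$. In the first two cases $S\subseteq Q_u$.

*Proof.* $(S,N(S))$ is a trap at $t$, hence at $u$ and at $t_2$, and it is connected because $G_t\subseteq H_T$. By Lemma 7.2, $|S|\le K_0$ or $|S|\ge(\frac12-2\eta)n$. If $|S|=1$, then $N(S)=\emptyset$ and $S\subseteq\mathrm{Iso}_t\subseteq\mathrm{Iso}_u$. If $2\le|S|\le K_0$, then $(S,N(S))\in\mathcal S_u$ by definition. $\square$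

**Definition.** $f_t=f^u_t$ is the minimum over matchings of $G_t$ of the number of uncovered vertices of $Q_u$, and $g_t=g_t^u=d_t-f_t$.

Augmenting paths keep covered vertices covered, so the minimum is attained by a maximum matching. Hence $g_t\ge0$ is the largest number of vertices outside $Q_u$ missed by a maximum matching. For fixed $u$, $f_t$ is non-increasing in $t$, and one new edge lowers it by at most $2$ (delete the new edge from an optimal matching). For even $n$, $d_t$ is even, so $g_t\equiv f_t\pmod2$. *Example.* If in the six-vertex graphs of Section 1 we put $\{v,w\}$ in the role of $Q_u$, then $d=2$ in both; $f=2,g=0$ in $G$, and $f=1,g=1$ in $G'$.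

For $x\in D_t$ let $D^x_t=\{y:xy\text{ is j.m. in }G_t\}$.

**Lemma 8.2.**
(i) If $g_t=0$ then $D_t\subseteq Q_u$; if $g_t\ge1$ then $|D_t|\ge(\frac12-2\eta)n$.

(ii) If $x\in D_t$ and $D_t^x\not\subseteq Q_u$, then $|D_t^x|\ge(\frac12-2\eta)n$.

(iii) If $g_t\ge2$, at least $n^2/20$ pairs are j.m.

*Proof.* (i) $g_t\ge1$ iff some maximum matching misses a vertex outside $Q_u$, i.e. iff $D_t\not\subseteq Q_u$. If $x\in D_t\setminus Q_u$, let $K$ be the component of $\Gamma_t$ containing $x$ and $S=K\cap D_t$. By Fact 3.3, $S$ satisfies the hypotheses of Lemma 8.1, and $S\not\subseteq Q_u$, so $|D_t|\ge|S|\ge(\frac12-2\eta)n$.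

(ii) Write $G=G_t$, $D=D_t$, $D^x=D^x_t$. Since $x\in D$, $\nu(G-x)=\nu(G)$. A minimum cover of $G$ avoids $x$ and is a cover of $G-x$ of size $\nu(G-x)$, so $G-x$ is König. The vertices missed by some maximum matching of $G-x$ are exactly those of $D^x$. As $D^x\cup\{x\}\subseteq D$ is independent, $N_G(S)=N_{G-x}(S)$ for every $S\subseteq D^x$. Now let $y\in D^x\setminus Q_u$. Apply Fact 3.3 to $G-x$, and let $S$ be the $D^x$-part of the component containing $y$. Then $S$ is independent in $G$, $|N_G(S)|<|S|$, and $G[S,N_G(S)]$ is connected. As $y\in S\setminus Q_u$, Lemma 8.1 gives $|S|\ge(\frac12-2\eta)n$.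

(iii) If $g_t\ge2$, some maximum matching misses two vertices $x_1,x_2\notin Q_u$. Then $x_2\in D^{x_1}\setminus Q_u$, so $|D^{x_1}|\ge(\frac12-2\eta)n$ by (ii). For each $x'\in D^{x_1}\setminus Q_u$ we have $x_1\in D^{x'}\setminus Q_u$, so also $|D^{x'}|\ge(\frac12-2\eta)n$. As $|Q_u|\le n^{1-\delta/4}$, the number of j.m. pairs is at least $\frac12\big((\frac12-2\eta)n-n^{1-\delta/4}\big)(\frac12-2\eta)n\ge n^2/20$. $\square$

**States with $g\ge2$ are short-lived.** Let $\Omega_2$ be the (adapted) set of times in $[t_2,T]$ at which at least $n^2/30$ unseen pairs are j.m. At most $10n\log n$ pairs are seen, so by (iii), $g^u_t\ge2$ implies $t\in\Omega_2$, for every $u\in[t_2,t]$. On $\Omega_2$ augmentations have rate at least $n/30$. After $t_2\ge t_0$ there are at most $d_{t_2}/2\le\frac12n(\log n)^{-1/3}$ augmentations. If $|\Omega_2|$ were more than $100(\log n)^{-1/3}$, the integrated intensity of augmentations in $\Omega_2$ would be at least $\frac{10}3n(\log n)^{-1/3}$. By (P1) with $a=\frac12n(\log n)^{-1/3}$ and $b=\frac{10}3n(\log n)^{-1/3}$ we get, w.h.p.,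
$$|\Omega_2|\le100(\log n)^{-1/3}=o(1).\tag{5}$$

Next we compare $f$ with the number of isolated vertices.

**Lemma 8.3.** $k_t\le f_t\le k_t+K_0B_u$. There is $X\subseteq Q_u$, independent in $G_t$, with $|X|-|N(X)|=f_t$, such that every vertex of $X$ not isolated in $G_t$ lies in $Q'_u$.

*Proof.* $\mathrm{Iso}_t\subseteq\mathrm{Iso}_u\subseteq Q_u$ gives $k_t\le f_t$. Let $M$ be a maximum matching missing exactly $f_t$ vertices of $Q_u$, and let $U\subseteq D_t$ be the set of these. Let $X\subseteq D_t$ be the set of vertices reachable from $U$ by even $M$-alternating paths in $\Gamma_t$ that start with a non-matching edge, including $U$ itself. Such paths go from $D_t$ to $A_t$ by non-matching edges and back by matching edges.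

*$X\subseteq Q_u$.* Switching $M$ along such a path ending at $x\notin U$ gives a maximum matching missing $x$ instead of a vertex of $U$. If $x\notin Q_u$, it would miss only $f_t-1$ vertices of $Q_u$, which is impossible. Also $X\subseteq D_t$ is independent.

*$M$ maps $N(X)$ bijectively onto $X\setminus U$.* We have $N(X)\subseteq A_t$. Let $a\in N(X)$ be adjacent to $x\in X$, and let $\Pi$ be an alternating path from $U$ to $x$. By Fact 3.3, $M(a)$ exists and lies in $D_t$. If $a$ is on $\Pi$, then $M(a)$ follows $a$ on $\Pi$, so $M(a)\in X$. If $a$ is not on $\Pi$, then $xa$ is not a matching edge (either $x\in U$ is unmatched, or $M(x)$ is on $\Pi$), and $M(a)$ is not on $\Pi$ (the $D_t$-vertices of $\Pi$ other than its start are partners of $A_t$-vertices of $\Pi$, and the start is unmatched). So $\Pi$ can be extended by $a,M(a)$, and $M(a)\in X$. As $M(a)$ is matched, $M(a)\notin U$. Conversely, each $x\in X\setminus U$ is reached through $M(x)$, whose predecessor on the path is in $X$, so $M(x)\in N(X)$. Therefore $|X|-|N(X)|=|U|=f_t$.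

*Components.* The alternating paths lie in $G_t[X,N(X)]$, so each component of this graph contains a vertex of $U$. By the bijection, the surplus of a component (number of $X$-vertices minus number of $N(X)$-vertices) is its number of $U$-vertices, which is at least $1$. So its $X$-part $S$ satisfies the hypotheses of Lemma 8.1, and $|S|\le|Q_u|<(\frac12-2\eta)n$. Hence $S$ is a single isolated vertex, or $(S,N(S))\in\mathcal S_u$ and $S\subseteq Q'_u$. All isolated vertices lie in $U$. Summing the surpluses, $f_t\le k_t+|Q'_u|\le k_t+K_0B_u$. $\square$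

**Lemma 8.4.** Let $\Delta k,\Delta f\ge0$ be the drops of $k$ and $f^u$ at an accepted edge at a time in $(u,T]$. At most $3K_0B_u$ such edges have $\Delta k\ne\Delta f$.

*Example of the difference.* For the path $abc$ with isolated $d$, put $\{a,c,d\}$ in the role of $Q_u$. Then $f=2$ and $k=1$. Adding $bd$ gives $k=0$, but $f=2$ still: only one of $a,c,d$ can be matched to $b$.

*Proof.* If the edge joins two isolated vertices, then $\Delta k=2$, and adding it to an optimal matching of the old graph shows $\Delta f=2$. So $\Delta k>\Delta f$ only if the edge is $vw$ with $v$ isolated, $w$ not, $\Delta k=1$ and $\Delta f=0$. Take $X'$ from Lemma 8.3 for the new graph $G'$, so $|X'|-|N_{G'}(X')|=f$, the common value. If $v\notin X'$, then in the old graph $X'\cup\{v\}\subseteq Q_u$ is independent with at most $|N_{G'}(X')|$ neighbors, and every matching misses at least $|X'|+1-|N_{G'}(X')|=f+1$ of its vertices, a contradiction. So $v\in X'$, and $v$ is not isolated in $G'$, so $v\in Q'_u$. Each $v$ stops being isolated only once, so there are at most $K_0B_u$ such edges, each raising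 $f-k$ by $1$. Edges with $\Delta f>\Delta k$ lower $f-k$ by at least $1$. Since $0\le f-k\le K_0B_u$ by Lemma 8.3, there are at most $2K_0B_u$ of them. $\square$

## 9. Decay of the number of isolated vertices

For a grid point $u$ with $u+\eta\le T$ let $W=[u,u+\eta]$. A *drop* is an accepted edge at an isolated vertex; it is *single* if $\Delta k=1$, *double* if $\Delta k=2$. Let $\lambda^1,\lambda^2$ be the intensities of single and double drops. Summing the rates of Lemma 7.1 over the isolated vertices, we get, before $\theta$,
$$\lambda^1_r+2\lambda^2_r=k_r\Big(\alpha_r+O\Big(\frac{\log n}n\Big)\Big)\le k_r,\qquad\lambda^2_r\le\frac{k_r^2}{2n}.\tag{6}$$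
Below, (P2) is applied to processes started at $u$ and stopped at $\theta$, conditionally on $\mathcal F_u$.

**Lemma 9.1.** W.h.p., for every grid point $u$ with $u+\eta\le T$ and $k_u\ge n^\varepsilon$, and all $t\in W$: $k_t=k_ue^{-\int_u^t\alpha_r\,dr}(1+O(k_u^{-1/3}))$.

*Proof.* On $W$ the integrated intensities are at most $\eta k_u\le k_u$. By (P2) with $a=k_u^{2/3}$, $b=k_u$, the numbers of single and double drops stay within $k_u^{2/3}$ of their integrated intensities, except with probability $e^{-n^{\Omega(\varepsilon)}}$. So
$$k_t=k_u-\int_u^tk_r\alpha_r\,dr+\mathcal E_t,\qquad\sup|\mathcal E|\le3k_u^{2/3}+O(\log n)\le4k_u^{2/3}.$$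
The function $y_t=k_ue^{-\int_u^t\alpha}$ satisfies $y_t=k_u-\int_u^ty_r\alpha_rdr$. So $h_t=k_t-y_t$ satisfies $h_t=-\int_u^th_r\alpha_rdr+\mathcal E_t$, and Gronwall's inequality gives $|h_t|\le e^\eta\sup|\mathcal E|\le8k_u^{2/3}$. As $y_t\ge e^{-\eta}k_u$, the claim follows. $\square$

**Starting values.** We need isolated vertices to begin with, and many more of them than of other small traps. Let $t_3$ be the first grid point $\ge12\delta\log n$. *W.h.p. $H_t$ has at least $\frac12ne^{-t}$ isolated vertices at $t=t_2$ and at $t=t_3$.* Indeed a vertex is isolated in $H_t$ with probability $p=e^{-t(n-1)/n}\ge e^{-t}$, and two given vertices with probability $e^{-t(2n-3)/n}=p^2e^{t/n}$. So the mean is $np$ and the variance at most $np+n^2p^2(e^{t/n}-1)=o(n^2p^2)$; use Chebyshev's inequality. These vertices are isolated in $G_t$. So $k_{t_2}\ge\frac12n^{1-2\delta}$ and $k_{t_3}\ge n^{1-13\delta}\ge n^\varepsilon$.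

Let $u^*$ be the first grid point $\ge t_3$ with $k_{u^*}<n^\varepsilon$ (the last grid point if there is none). Then $u^*>t_3$, and $k_u\ge n^\varepsilon$ for all grid points $u<u^*$. Chain Lemma 9.1 over $O_\eta(\log n)$ windows, with total relative error $O_\eta(n^{-\varepsilon/3}\log n)=o(1)$: for grid points $u\in[t_2,u^*]$,
$$k_u\ge\tfrac13n^{1-2\delta}e^{-\int_{t_2}^u\alpha_r\,dr}.$$
Divide the bound of Lemma 7.3 by this. The integrals of $\alpha$ over $[t_2,u]$ cancel, and for grid points $u\in[t_3,u^*]$
$$\frac{B_u}{k_u}\le3(\log n)^{C_2}n^{2\delta}e^{-(\frac12-2\eta)(u-t_2)}\le n^{-\delta},\tag{7}$$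
because $u-t_2\ge10\delta\log n$, so the power of $n$ is at most $2\delta-5\delta+20\eta\delta<-2\delta$. This is why we wait until $t_3$.

**Lemma 9.2.** W.h.p., for all grid points $u\in[t_3,u^*)$: $\displaystyle\int_W\alpha_r\,dr=\eta\big(\tfrac23+O(\eta)\big)$.

*Proof.* Parity information is carried by $f$ and $g$, which are not adapted because $Q_u$ depends on $H_T$. Rates need adapted quantities. So we use two indicators and compare them: $J_r=1[|D_r|\ge(\frac12-2\eta)n]$, which is adapted, and $\pi_r=g_r^u\bmod2$, which is not necessarily adapted and will not be used with Lemma 5.1.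

**Step 1: what $J$ and $\pi$ mean.** By Lemma 8.2(i) and $|Q_u|\le n^{1-\delta/4}$, $J_r=1$ iff $g_r\ge1$. Hence:

* If $J_r=0$, then $g_r=0$, $\pi_r=0$ and $D_r\subseteq Q_u$, so $|D_r|=o(n)$ and $\alpha_r\in[\frac12-2\eta,\frac12+2\eta]$.
* If $J_r=1$, then $|Z_r\setminus D_r|\le(\frac12+\eta)n-(\frac12-2\eta)n=3\eta n$, so $\alpha_r\in[1-3\eta,1]$.
* If $J_r=1$ and $\pi_r=0$, then $g_r\ge2$, so $r\in\Omega_2$.

**Step 2: the drops balance.** Let $N_i$ be the number of single drops in $W$ occurring when $J=i$, $S_i$ the number occurring when $\pi=i$, and $N_\Omega$ the number occurring in $\Omega_2$, all evaluated just before the drop. As $\pi=1$ forces $J=1$,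
$$0\le S_0-N_0=N_1-S_1\le N_\Omega .$$
Since $f+g=d$ has constant parity, $\pi$ flips exactly at the accepted edges with $\Delta f=1$. Flips out of parity $0$ and out of parity $1$ alternate, so their numbers differ by at most $1$. By Lemma 8.4, the number of flips out of parity $i$ differs from $S_i$ by at most $3K_0B_u$. Hence
$$|N_0-N_1|\le1+6K_0B_u+2N_\Omega .$$
By (P2) and (5), w.h.p. in all windows $N_\Omega\le k_u|\Omega_2|+k_u^{2/3}=o(k_u)$, as $\lambda^1\le k_u$ on $W$. By (7), $B_u=o(k_u)$. So $|N_0-N_1|=o(k_u)$.

**Step 3: the drops are rates times durations.** By (P2), w.h.p. in all windows $N_i=\int_W1[J_r=i]\lambda^1_r\,dr+O(k_u^{2/3})$. Here $\lambda^1_r=k_r(\alpha_r+o(1))$ by (6), since $k_r\le n^{1-\delta/3}$ makes $\lambda^2_r=o(k_r)$; and $k_r=k_u(1+O(\eta))$ on $W$ by Lemma 9.1. With $\ell_i=|\{r\in W:J_r=i\}|$, Step 1 gives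
$$N_0=\tfrac12k_u\ell_0(1+O(\eta))+o(k_u),\qquad N_1=k_u\ell_1(1+O(\eta))+o(k_u).$$
So $|\frac12\ell_0-\ell_1|\le O(\eta^2)+o(1)$, while $\ell_0+\ell_1=\eta$. For $n$ large, $\ell_0=\eta(\frac23+O(\eta))$ and $\ell_1=\eta(\frac13+O(\eta))$, and
$$\int_W\alpha_r\,dr=\tfrac12\ell_0+\ell_1+O(\eta^2)=\eta\big(\tfrac23+O(\eta)\big).\qquad\square$$

**Consequences.** By Lemmas 9.1 and 9.2, chained from $t_3$ with $n^{1-13\delta}\le k_{t_3}\le n$, there is an absolute $C$ such that w.h.p. for grid points $u\in[t_3,u^*]$
$$\tfrac12n^{1-13\delta}e^{-(\frac23+C\eta)(u-t_3)}\le k_u\le2n\,e^{-(\frac23-C\eta)(u-t_3)}.\tag{8}$$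
For $u\ge1.9\log n$ the upper bound is below $n^\varepsilon$, as $\frac23\cdot1.9>1$ and the constants are small. So the alternative "last grid point if there is none" does not occur, and $k_{u^*}<n^\varepsilon$. The lower bound in (8) at $u^*$ gives $u^*-t_3\ge\frac{1-13\delta-\varepsilon-o(1)}{2/3+C\eta}\log n$. The upper bound at $u^*-\eta$, where $k\ge n^\varepsilon$, gives $u^*-\eta-t_3\le\frac{1-\varepsilon+o(1)}{2/3-C\eta}\log n$. With $t_3\le12\delta\log n+\eta$,
$$u^*=\big(\tfrac32+O(\eta+\delta+\varepsilon)\big)\log n .\tag{9}$$

## 10. The threshold $\frac34n\log n$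

**Lower bound.** At time $u^*-\eta$ there are isolated vertices, so there is no perfect matching up to that time.

**Upper bound.** First we empty the set of small obstacles. $u^*$ is a stopping time, and each isolated vertex receives an accepted edge at rate at least $0.4$ before $\theta$. Let $t_4=u^*+4\varepsilon\log n$, which is less than $1.8\log n$ w.h.p. by (9). By (P3) started at $u^*$, on $\{k_{u^*}<n^\varepsilon\}$,
$$\mathbb E[k_{t_4};\theta>t_4\mid\mathcal F_{u^*}]\le n^\varepsilon\cdot n^{-0.4\cdot4\varepsilon}=n^{-0.6\varepsilon}\to0 .$$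
So $k_{t_4}=0$ w.h.p. Also $B_{t_4}=0$ by Lemma 7.3, because $t_4\ge1.25\log n+\eta$. So $Q_{t_4}=\emptyset$.

Now use Section 8 with $u=t_4$: $f\equiv0$ and $d_t=g_t$ for $t\in[t_4,T]$. If $d_t>0$, then $d_t\ge2$ by parity, so $g_t\ge2$ and $t\in\Omega_2$. If $d$ were positive throughout $[t_4,t_4+1]$, then $|\Omega_2|\ge1$, contradicting (5). So w.h.p. $G_{t_4+1}$ has a perfect matching.

**Back to steps.** The appearance time is w.h.p. $(\frac32+O(\eta+\delta+\varepsilon))\log n$ for all small constants, i.e. $(\frac32+o(1))\log n$. Given $\varepsilon'\in(0,\frac13)$, let $c_\pm=\frac32(1\pm\frac{\varepsilon'}2)$. W.h.p. there is no perfect matching at time $c_-\log n$ and there is one at time $c_+\log n$, so $|H_{c_-\log n}|<\tau\le|H_{c_+\log n}|$, and by (1) $(1-\varepsilon')\frac34n\log n<\tau<(1+\varepsilon')\frac34n\log n$. Smaller $\varepsilon'$ give the stronger statement, and containing a perfect matching is monotone in $m$. This proves Theorem 1. $\blacksquare$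

## 11. Intermediate times, the last isolated vertex, and odd $n$

**Proof of Theorem 2(a).** By (1), step $\lfloor cn\log n\rfloor$ occurs at time $(2c+o(1))\log n$ w.h.p. Given $c<\frac34$, choose $\delta,\varepsilon,\eta$ so small that, by (9), this time lies in $[t_3+1,u^*-1]$ w.h.p. Apply (8) at the grid points just before and just after it. As $k$ is monotone and $t_3=O(\delta\log n)$, this gives $k=n^{1-\frac23\cdot2c+O(\delta+\eta)+o(1)}=n^{1-4c/3+O(\delta+\eta)+o(1)}$ w.h.p. Let the constants tend to $0$. $\blacksquare$

**Proof of Theorem 2(b).** Fix small $\delta,\varepsilon$; $\eta$ is arbitrarily small. For $t\ge1.25\log n+\eta$ we have $B_t=0$ and $Q_t=\mathrm{Iso}_t$. By Lemma 8.3 with $u=t$, $f^t_t=k_t$. So $g_t:=g^t_t=d_t-k_t$ for all these $t$, and Lemma 8.2 applies with $u=t$.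

**Step 1: the state just before the last drop.** We show that w.h.p. $k=1$, $d=2$ and $|D|\ge(\frac12-2\eta)n$ there. By (8) and (9), w.h.p. $k_{1.3\log n}\le n^{0.2}$ (as $1-\frac23\cdot1.3<0.14$) and $k_{1.3\log n+1}\ge1$. By (5) some time in $[1.3\log n,1.3\log n+1]$ is outside $\Omega_2$; there $g\le1$ and $d\le n^{0.2}+1$. Let $\rho$ be the first time $\ge1.3\log n$ with $d\le2n^{0.2}$ and $k\le n^{0.2}$. It is a stopping time and $\rho\le1.3\log n+1$ w.h.p., so $\tau_{iso}$ occurs after $\rho$.

After $\rho$ there are at most $n^{0.2}$ augmentations, and in $\Omega_2$ they have rate at least $n/30$. By (P1) with $a=n^{0.2}$, $b=4n^{0.2}$, w.h.p. $|\Omega_2\cap[\rho,T]|\le120n^{-0.8}$. Drops have rate at most $k\le n^{0.2}$ after $\rho$ and before $\theta$. So the expected number of drops in $\Omega_2\cap[\rho,T]$, stopped when this measure bound is exceeded or at $\theta$, is at most $n^{0.2}\cdot120n^{-0.8}\to0$. The expected number of double drops in $[\rho,T]$ before $\theta$ is at most $Tn^{0.4}/(2n)\to0$. By Section 10, $k$ reaches $0$ before $T$ w.h.p. So w.h.p. the last drop,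 at $\tau_{iso}$, is a single drop with $k=1$ before it, at a time outside $\Omega_2$. Just before it $g\le1$, and $d=1+g$ is even, so $g=1$ and $d=2$. By Lemma 8.2(i), $|D|\ge(\frac12-2\eta)n$.

**Step 2: a perfect matching at $\tau_{iso}$ has probability near $\frac12$.** Let $\mathcal T$ be the adapted set of times $r\in[\rho,T]$, $r<\theta$, with $k_r=1$ and $|D_r|\ge(\frac12-2\eta)n$, and let $v$ be the isolated vertex then. Drops at times in $\mathcal T$ join $v$ to a vertex of $D_r\setminus\{v\}$, with rate $\lambda^D\in[\frac12-2\eta-o(1),\frac12+\eta]$, or to a vertex outside $Z_r$, with rate $\lambda^c\in[\frac12-\eta-o(1),\frac12+\eta]$. Let $N^D,N^c$ count these. Then $N^D+N^c\le1$, since such a drop makes $k=0$, and equality holds w.h.p. by Step 1. Since $\mathbb EN^D=\mathbb E\int_{\mathcal T}\lambda^D$, $\mathbb EN^c=\mathbb E\int_{\mathcal T}\lambda^c$ and $\lambda^D/\lambda^c=1+O(\eta)+o(1)$, we get $\Pr(N^D=1)=\frac12+O(\eta)+o(1)$, and the same for $N^c$.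

If $N^D=1$ and $d=2$ before, the edge $vw$ is j.m., because a maximum matching missing $w\in D_r$ also misses $v$. So $d$ becomes $0$ and $\tau=\tau_{iso}$. If $N^c=1$, the edge is not j.m., because j.m. pairs lie inside $D\subseteq Z$. So $\nu$ is unchanged, and when $d=2$ before, afterwards $k=0$ and $d=2$. With $R_i=\{\tau>\tau_{iso}+i\}$,
$$\Pr(R_0)=\tfrac12+O(\eta)+o(1).$$

**Step 3: after $\tau_{iso}$, each offer succeeds with probability near $\frac14$.** On $R_0$, w.h.p. the following holds at all steps $m\in[\tau_{iso},\tau)$: $Q_t=\emptyset$, $f_t=0$, $g_t=d_t=2$, and a perfect matching appears exactly at the next arrival of a j.m. pair. Every $x\in D_t$ has $D^x_t\ne\emptyset$, since a maximum matching missing $x$ misses a second vertex. As $Q_t=\emptyset$, Lemma 8.2(ii) gives $|D^x_t|\ge(\frac12-2\eta)n$ for all $x\in D_t$. So the number $\frac12\sum_{x\in D_t}|D_t^x|$ of j.m. pairs lies between $\frac12(\frac12-2\eta)^2n^2$ and $\frac12|D_t|^2\le\frac12(\frac12+\eta)^2n^2$. Let $p_m$ be the conditional probability, given $e_1,\dots,e_m$, that $e_{m+1}$ is j.m.; it is the number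 of unseen j.m. pairs divided by $N-m$. Since $\tau\le|H_T|=O(n\log n)$ w.h.p., we have $p_m\in[\frac14-3\eta,\frac14+2\eta]$ at all these steps, w.h.p.

**Step 4: a geometric tail.** Let $A_i\subseteq R_i$ be the event that $\tau>\tau_{iso}+i$, $d=2$ at step $\tau_{iso}$, and $p_{\tau_{iso}+l}\in[\frac14-3\eta,\frac14+2\eta]$ for $0\le l\le i$. It is determined by the first $\tau_{iso}+i$ pairs, and $\Pr(R_i\setminus A_i)=o(1)$. On $A_i$, $d=2$ at step $\tau_{iso}+i$, as $d$ is non-increasing, even and positive. So on $A_i$ the event $R_{i+1}$ fails iff the next pair is j.m. Hence $\Pr(R_{i+1}\cap A_i)=\mathbb E[1_{A_i}(1-p_{\tau_{iso}+i})]=(\frac34+O(\eta))\Pr(A_i)$, and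
$$\Pr(R_{i+1})=\big(\tfrac34+O(\eta)\big)\Pr(R_i)+o(1).$$
So for each fixed $j\ge0$, $\Pr(\tau-\tau_{iso}>j)=\frac12(\frac34)^j+O_j(\eta)+o(1)$. The left side does not depend on $\eta$. Let $n\to\infty$, then $\eta\to0$: the limit is $\frac12(\frac34)^j$. And
$$\Pr(L>j)=\tfrac12-\tfrac18\sum_{i=1}^j\big(\tfrac34\big)^{i-1}=\tfrac12-\tfrac12\big(1-(\tfrac34)^j\big)=\tfrac12\big(\tfrac34\big)^j.\qquad\blacksquare$$

**Proof of Theorem 2(c).** Let $n$ be odd. Sections 5–8 hold verbatim, except that $d_t$ is odd and $g_t\equiv f_t+1\pmod2$. In Lemma 9.2 we chose $\pi_r=g_r\bmod2$ and used only that $f+g=d$ has constant parity, so the proof is unchanged. In terms of $f$ the two parities exchange roles: $J=0$ means $g=0$, hence $f$ odd; and $J=1$ with $f$ odd means that $g$ is even and at least $1$, hence $g\ge2$. So (8) and (9) hold.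

A matching of size $(n-1)/2$ is impossible while $k\ge2$, in particular up to time $u^*-\eta$. As in Section 10, $Q_{t_4}=\emptyset$ w.h.p., so $d_t=g_t$ is odd for $t\in[t_4,T]$. If $d_t\ge3$, then $g_t\ge2$ and $t\in\Omega_2$. By (5) this cannot last throughout $[t_4,t_4+1]$, so w.h.p. $d_{t_4+1}=1$, and there is a matching of size $(n-1)/2$. The passage from times to steps is the same as in Section 10. $\blacksquare$
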